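\title{Coordinates $f,g$ of $k[x,y,z]$ with $\deg f:\deg g=2:3$ and $f^3+g^2$ of small degree}

\begin{abstract}
Let $k$ be a field of characteristic zero. We construct polynomials $f,g,h$ with $k[f,g,h]=k[x,y,z]$, $\deg f=46$, $\deg g=69$ and $\deg(f^3+g^2)=37$. This answers affirmatively the question whether two members $f,g$ of a coordinate system with $\deg f:\deg g=2:3$ can satisfy $\deg(f^3+g^2)\le\deg f$. We also show that for such pairs the ratio $\deg(f^3+g^2)/\deg f$ always exceeds $\frac12$ and can be made smaller than $\frac{3-\sqrt3}{2}+\varepsilon$ for every $\varepsilon>0$. The examples come from automorphisms that fix two consecutive terms of a recursively defined sequence of polynomials and shift a third polynomial.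
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is a field of characteristic zero, $B=k[x,y,z]$, $\deg$ is the total degree, and $\deg 0=-\infty$. Automorphisms are $k$-algebra automorphisms. We answer the following question from Kuroda's paper \cite{Kuroda}.

\medskip
\noindent\textbf{Question.} \emph{Do there exist $f,g\in B$ such that}
\begin{itemize}
\item[(i)] \emph{$k[f,g,h]=B$ for some $h\in B$, and}
\item[(ii)] \emph{$\deg f=2l$ and $\deg g=3l$ for some integer $l\ge1$, and $\deg(f^3+g^2)\le\deg f$?}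
\end{itemize}

Condition (i) says that $f$ and $g$ are the images of two of the variables under an automorphism of $B$. We call $(f,g)$ an \emph{admissible pair} if (i) holds and $\deg f=2l$, $\deg g=3l$ for some $l\ge1$.

In two variables nothing of this kind exists. We recall the following consequence of the Jung--van der Kulk theorem: if $k[u,v]=k[x_1,x_2]$, then one of $\deg u$, $\deg v$ divides the other. The ratio $2:3$ is the simplest one that this excludes. In three variables admissible pairs are easy to find, for example $f=y-z^2$, $g=x+z^3$ with $h=z$. Neither degree of an admissible pair can be lowered by subtracting a polynomial in the other member, since neither degree is a multiple of the other. The first place where leading terms can cancel in $k[f,g]$ is degree $6l$, between $f^3$ and $g^2$. If $\bar f,\bar g$ are the leading forms, then $\deg(f^3+g^2)<6l$ exactly when $\bar f^3+\bar g^2=0$, that is, when $\bar f=-u^2$ and $\bar g=u^3$ for $u=-\bar g/\bar f$. So $\deg(f^3+g^2)$ measures how closely two coordinates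 can imitate the parametrization $(-u^2,u^3)$ of a cuspidal cubic, for which $f^3+g^2$ vanishes. Condition (ii) asks that the degree drop from $6l$ all the way to $2l$.

Small cases do not come close. For the pair above,
\[
f^3+g^2=3yz^4+2xz^3-3y^2z^2+y^3+x^2
\]
has degree $5$, and a better choice of lower terms gives degree $4$ (Section~\ref{sec:disc}), still twice $\deg f$. The first natural infinite family (Example~\ref{ex:first}) has $\deg(f^3+g^2)=\deg f+2$ for every odd $l\ge3$. It misses (ii) by the same amount however large $l$ is, and one might guess that $\deg f$ is a barrier. It is not. Put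
\begin{gather}
q=xz-y^2,\qquad r=qy+x^2,\qquad s=q^2z+2qxy+x^3,\label{eq:qrs}\\
f_0=-(z^2+6y),\qquad g_0=z^3+9yz+\tfrac{27}{2}x.\label{eq:f0g0}
\end{gather}
The degrees of $q,r,s$ are $2,3,5$.

\begin{theorem}\label{thm:A}
Let $0\ne T\in k[q,s]$ and $\tau=\deg T\ge0$. There is an automorphism $\sigma$ of $B$ with $\sigma(q)=q$, $\sigma(s)=s$ and $\sigma(r)=r+qsT$. Let $f=\sigma(f_0)$, $g=\sigma(g_0)$, $h=\sigma(z)$ and $l=23+6\tau$. Then $k[f,g,h]=B$ and
\[
\deg f=2l,\qquad \deg g=3l,\qquad \deg(f^3+g^2)=37+9\tau<46+12\tau=\deg f.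
\]
In particular, $T=1$ gives $\deg f=46$, $\deg g=69$, $\deg(f^3+g^2)=37$, and the answer to the Question is yes.
\end{theorem}

It is then natural to ask how small the ratio $\deg(f^3+g^2)/\deg f$ can be.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $(f,g)$ is an admissible pair with $\deg f=2l$, then $\deg(f^3+g^2)\ge l+3$. In particular $\deg(f^3+g^2)>\frac12\deg f$.
\item[(2)] For every $\varepsilon>0$ there is an admissible pair $(f,g)$ with
\[
\deg(f^3+g^2)<\Big(\frac{3-\sqrt3}{2}+\varepsilon\Big)\deg f .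
\]
\end{enumerate}
\end{theorem}

Thus the infimum of $\deg(f^3+g^2)/\deg f$ over all admissible pairs lies in the interval $[\frac12,\frac{3-\sqrt3}2]$, where $\frac{3-\sqrt3}2\approx0.634$. We do not determine its exact value.

All our examples are images of $(f_0,g_0)$ under an automorphism $\sigma$. Section~\ref{sec:disc} computes the relevant degrees from those of $\sigma(x),\sigma(q),\sigma(r)$ alone. The automorphisms fix two polynomials $a,b$ and add to $r$ a multiple of $ab$. The pairs $(a,b)=(x,q)$ of Example~\ref{ex:first} and $(q,s)$ of Theorem~\ref{thm:A} are the first two pairs of consecutive terms of a sequence $x,q,s,\dots$, and the later pairs prove Theorem~\ref{thm:B}(2). Degrees are computed by two rules: $\deg(uv)=\deg u+\deg v$, and if one term of a sum \emph{dominates}, meaning that its degree is strictly larger than the degrees of all other terms, then the sum has the degree of that term.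

\section{The lower bound}\label{sec:lower}

A \emph{derivation} of a $k$-algebra is a $k$-linear map $\delta$ to itself with $\delta(uv)=u\,\delta v+v\,\delta u$. A derivation of a domain extends uniquely to the field of fractions by the quotient rule. In this section we write $x_1,x_2,x_3$ for $x,y,z$ and $\partial_i=\partial/\partial x_i$. For $u,v,w\in B$ put
\[
\{u,v\}_{ij}=\partial_iu\,\partial_jv-\partial_ju\,\partial_iv,\qquad [u,v,w]=\det\frac{\partial(u,v,w)}{\partial(x_1,x_2,x_3)} .
\]
The bracket $[u,v,w]$ is alternating and is a derivation in each argument; explicitly, $[u,v,\cdot\,]=\{u,v\}_{23}\partial_1-\{u,v\}_{13}\partial_2+\{u,v\}_{12}\partial_3$.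

The reason why $p=f^3+g^2$ cannot be too small is that the minors of the pair $(f,p)$ are divisible by $g$, which has large degree.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Since $\{f,\cdot\,\}_{ij}$ is a derivation that kills $f$, we have $\{f,p\}_{ij}=2g\{f,g\}_{ij}$. Each term of $\{f,p\}_{ij}$ has degree at most $(2l-1)+(\deg p-1)$. Hence $3l+\deg\{f,g\}_{ij}\le 2l+\deg p-2$, that is,
\[
\deg p\ge l+2+m,\qquad m=\max_{i,j}\deg\{f,g\}_{ij}.
\]
It remains to show that $m\ge1$. Let $D=[f,g,\cdot\,]$. By (i) and the chain rule, the Jacobian matrix of $(f,g,h)$ is invertible over $B$, so $c=D(h)$ is a nonzero constant. Thus $D\ne0$ and $m\ge0$.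

Suppose that $m=0$. Then $D$ is a nonzero combination of $\partial_1,\partial_2,\partial_3$ with constant coefficients, so it restricts to a nonzero linear functional on the space of linear forms. Choose a basis $y_1,y_2,y_3$ of that space with $Dy_1=Dy_2=0$ and $Dy_3=1$. Degrees in the $y_i$ equal degrees in the $x_i$, and $D=\partial/\partial y_3$, so $\ker D=k[y_1,y_2]$ because $\operatorname{char}k=0$. In the coordinates $f,g,h$ of $B$ we have $D=c\,\partial/\partial h$, so also $\ker D=k[f,g]$. Therefore $k[f,g]=k[y_1,y_2]$, and by the Jung--van der Kulk theorem one of $2l$, $3l$ divides the other. This is absurd, so $m\ge1$.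
\end{proof}

Without (i) there is no bound, as the pair $(-u^2,u^3)$ shows. The bound shows that (ii) forces $l\ge3$.

\section{A discriminant and two cancellations}\label{sec:disc}

The pair \eqref{eq:f0g0} comes from the general monic cubic: the substitution $t=u-z/3$ turns $t^3+zt^2-2yt+x$ into $u^3+\frac13f_0u+\frac2{27}g_0$. Since $u^3+Au+C$ has discriminant $-4A^3-27C^2$, the polynomial $f_0^3+g_0^2$ is $-\frac{27}4$ times the discriminant of the cubic, and this has degree $4$, not $6$. Directly,
\begin{align*}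
f_0^3&=-z^6-18yz^4-108y^2z^2-216y^3,\\
g_0^2&=z^6+18yz^4+27xz^3+81y^2z^2+243xyz+\tfrac{729}4x^2,
\end{align*}
so that the sum is $27xz^3-27y^2z^2+243xyz-216y^3+\frac{729}4x^2$. The quartic part is $27z^2q$, and $243xyz-216y^3=243yq+27y^3$. Hence
\begin{equation}\label{eq:disc}
f_0^3+g_0^2=27\Big[(z^2q+y^3)+9yq+\tfrac{27}{4}x^2\Big].
\end{equation}
Moreover $k[f_0,g_0,z]=B$, because $y=-(f_0+z^2)/6$ and $x=\frac2{27}(g_0-z^3-9yz)$. So $(f_0,g_0)$ is admissible with $l=1$, and it attains the bound $l+3=4$ of Theorem~\ref{thm:B}(1).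

Let $\sigma$ be an automorphism of $B$. From now on we write
\[
X,Y,Z,Q,R\ \text{ for the images of }\ x,y,z,q,r,\qquad f=\sigma(f_0),\quad g=\sigma(g_0).
\]
Then $k[f,g,Z]=\sigma(B)=B$. If $l=\deg Z$ satisfies $\deg Y<2l$ and $\deg X<3l$, then $Z^2$ dominates in $f$ and $Z^3$ dominates in $g$, so $(f,g)$ is admissible with this $l$. For (ii), the image of the bracket in \eqref{eq:disc} must have degree at most $2l$. This asks for two cancellations. First, $XZ^3$ has degree above $3l$, so we make it cancel against $Y^2Z^2$ by keeping $Q=XZ-Y^2$ small. Second, the remaining term $Z^2Q$ still has degree above $2l$, because $Q$ is not constant; we make it cancel against $Y^3$. To see what controls this second cancellation, multiply by $x^2$ and eliminate $z$ with $xz=q+y^2$: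
\begin{equation}\label{eq:second}
x^2(z^2q+y^3)=q(q+y^2)^2+x^2y^3=q^3+2q^2y^2+ry^3 .
\end{equation}
This is where $r=qy+x^2$ enters. The term $y^3$ has been replaced by $(r/x^2)\,y^3$, so we gain when $R$ is small compared with $X^2$.

\begin{lemma}\label{lem:deg}
Let $\alpha=\deg X$, $\beta=\deg Q$, $\rho=\deg R$, and assume that $\rho<2\alpha$ and $3\beta\le2\alpha$. Then $(f,g)$ is admissible with $l=\deg Z=3\alpha-2\beta$, and
\[
\deg(f^3+g^2)=\rho+4\alpha-3\beta .
\]
\end{lemma}

\begin{proof}
The numbers $\alpha,\beta,\rho$ are positive, since $\sigma$ maps nonconstant polynomials to nonconstant ones; in particular $3\beta<4\alpha$. In $QY=R-X^2$ the term $X^2$ dominates because $\rho<2\alpha$, so $\deg Y=2\alpha-\beta$. In $XZ=Q+Y^2$ the term $Y^2$ dominates because $\beta<4\alpha-2\beta$, so $l=\deg Z=3\alpha-2\beta$. The inequalities $\deg Y<2l$ and $\deg X<3l$ read $2\alpha-\beta<6\alpha-4\beta$ and $\alpha<9\alpha-6\beta$; both are equivalent to $3\beta<4\alpha$. So $(f,g)$ is admissible with this $l$.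

Apply $\sigma$ to \eqref{eq:second}. The terms $Q^3$, $Q^2Y^2$, $RY^3$ have degrees $3\beta$, $4\alpha$, $\rho+6\alpha-3\beta$. The last is at least $\rho+4\alpha$ by $3\beta\le2\alpha$, so it dominates, and $\deg(Z^2Q+Y^3)=\rho+4\alpha-3\beta\ge\rho+2\alpha$. The other terms $YQ$ and $X^2$ in the image of \eqref{eq:disc} have degree $2\alpha$, which is smaller.
\end{proof}

Under the hypotheses of the lemma, $\deg f-\deg(f^3+g^2)=2\alpha-\beta-\rho$. The task is therefore to find automorphisms that make $X$ large compared with $Q$ and $R$.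

\section{Shifting $r$: proof of Theorem~\ref{thm:A}}\label{sec:A}

To control the degrees of $Q$ and $R$ we want automorphisms whose effect on $q$ and $r$ is simple. The plan is to use $r$ and two further polynomials $a,b$ as rational coordinates and to translate $r$. The difficulty is that such a translation acts on rational functions, and it has to be shown to preserve $B$.

\begin{lemma}\label{lem:shift}
Let $a,b\in B$ be nonzero with $B\subset L:=k[a^{\pm1},b^{\pm1},r]$. Then $a,b,r$ are algebraically independent over $k$, so that $\Delta=ab\,\partial/\partial r$ is a derivation of $L$. If $\Delta(B)\subset B$, then for every $T\in k[a,b]$ there is an automorphism $\sigma_T$ of $B$ with $\sigma_T(a)=a$, $\sigma_T(b)=b$, $\sigma_T(r)=r+abT$, namely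
\[
\sigma_T(c)=\sum_{m\ge0}\frac{T^m\Delta^m(c)}{m!}\qquad(\text{a finite sum}).
\]
\end{lemma}

\begin{proof}
The field $k(a,b,r)=k(x,y,z)$ has transcendence degree $3$, so its three generators are algebraically independent. Hence $L$ is a polynomial ring in $r$ over $A=k[a^{\pm1},b^{\pm1}]$, and $r\mapsto r+abT$ defines an $A$-automorphism $\sigma_T$ of $L$ with inverse $\sigma_{-T}$. By Taylor's formula, which needs characteristic zero, $\sigma_T(c)=\sum_m (abT)^m\,(\partial/\partial r)^m(c)/m!$, a finite sum because $c$ is a polynomial in $r$; and $\Delta^m=(ab)^m(\partial/\partial r)^m$. If $c\in B$, every term lies in $B$. So $\sigma_T(B)\subset B$ and $\sigma_{-T}(B)\subset B$.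
\end{proof}

A derivation $\Delta$ of $B$ is called \emph{locally nilpotent} if every element is killed by some power of $\Delta$; the $\Delta$ of the lemma is one, and $\sigma_T=\exp(T\Delta)$. The hypothesis $B\subset L$ makes the series finite, and the hypothesis $\Delta(B)\subset B$ keeps its terms polynomial. By the Leibniz rule it suffices to check the latter on $x,y,z$.

\begin{example}\label{ex:first}
Take $(a,b)=(x,q)$. From $y=(r-x^2)/q$ and $z=(q+y^2)/x$ we get $B\subset k[x^{\pm1},q^{\pm1},r]$. For $\Delta=xq\,\partial/\partial r$ we find $\Delta x=0$, $\Delta y=x$, $\Delta z=2y\,\Delta y/x=2y$, so $\Delta(B)\subset B$. (The factor in front of $\partial/\partial r$ is needed: $r\mapsto r+1$ would send $y$ to $y+1/q$.) For $T\in k[x,q]$ of degree $\tau\ge1$,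
\[
X=x,\qquad Y=y+xT,\qquad Z=z+2yT+xT^2,\qquad Q=q,
\]
with degrees $1$, $\tau+1$, $2\tau+1$, $2$. So $(f,g)$ is admissible with $l=2\tau+1$. In \eqref{eq:disc} the terms $Z^2Q$, $Y^3$, $YQ$, $X^2$ have degrees $4\tau+4$, $3\tau+3$, $\tau+3$, $2$, and $\deg(f^3+g^2)=4\tau+4=\deg f+2$. The first cancellation takes place. The second does not, because $X$ is fixed while $R=r+xqT$ grows, against the hypothesis $\rho<2\alpha$ of Lemma~\ref{lem:deg}.
\end{example}

So $x$ should not be among the fixed polynomials; it should rather be a function of the coordinates that grows quickly with $r$. We look for a relation between $x,q,r$. Substituting $qy=r-x^2$ into $q^2\cdot xz=q^3+(qy)^2$ gives $q^2xz=q^3+r^2-2x^2r+x^4$. Hence $x$ divides $q^3+r^2$, with quotient $q^2z+2xr-x^3=q^2z+2qxy+x^3=s$. We record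
\begin{equation}\label{eq:rel}
xs=q^3+r^2,\qquad qy=r-x^2,\qquad q^2z=s-2xr+x^3 .
\end{equation}
If $q$ and $s$ are fixed and $r$ is shifted, then $X=(q^3+R^2)/s$ grows like $R^2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:rel}, successively $x,y,z$ lie in $L=k[q^{\pm1},s^{\pm1},r]$. The derivation $\Delta=qs\,\partial/\partial r$ kills $q$ and $s$, and $\Delta r=qs$. Apply it to the three relations \eqref{eq:rel}:
\begin{align*}
s\,\Delta x&=2r\cdot qs,\\
q\,\Delta y&=qs-2x\,\Delta x=q(s-4xr),\\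
q^2\Delta z&=(3x^2-2r)\Delta x-2xqs=q\big(6x^2r-4r^2-2(q^3+r^2)\big)\\
&=q\big(-2q^3-6r(r-x^2)\big)=-q^2(2q^2+6ry).
\end{align*}
Thus $\Delta x=2qr$, $\Delta y=s-4xr$ and $\Delta z=-2q^2-6ry$ lie in $B$, and Lemma~\ref{lem:shift} gives $\sigma=\sigma_T$. Explicitly, $R=r+qsT$, and \eqref{eq:rel} yields
\[
X=\frac{q^3+R^2}{s}=x+2qrT+q^2sT^2,\qquad Y=\frac{R-X^2}{q},\qquad Z=\frac{s-2XR+X^3}{q^2}.
\]
The terms of $R$ have degrees $3$ and $7+\tau$, and those of $X$ have degrees $1$, $5+\tau$, $9+2\tau$. So $\alpha=9+2\tau$, $\beta=2$, $\rho=7+\tau$, and the hypotheses $\rho<2\alpha$ and $3\beta\le2\alpha$ of Lemma~\ref{lem:deg} hold. We obtain $l=27+6\tau-4=23+6\tau$ and $\deg(f^3+g^2)=(7+\tau)+(36+8\tau)-6=37+9\tau$.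
\end{proof}

For $T=1$ both cancellations are visible in the numbers. Here $X,Y,Z$ have degrees $9,16,23$. The products $XZ$ and $Y^2$ have degree $32$ and their difference has degree $2$; the products $Z^2q$ and $Y^3$ have degree $48$ and their sum has degree $37$.

\section{A sequence of polynomials}\label{sec:seq}

In the situation of Lemma~\ref{lem:deg}, with $t=\beta/\alpha$,
\begin{equation}\label{eq:ratio}
\frac{\deg(f^3+g^2)}{\deg f}=\frac{\rho/\alpha}{2(3-2t)}+\frac{4-3t}{2(3-2t)},\qquad \frac{4-3t}{2(3-2t)}=\frac34-\frac1{4(3-2t)} .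
\end{equation}
In Theorem~\ref{thm:A} we have $\rho/\alpha\to\frac12$ and $t\to0$ as $\tau\to\infty$, so the ratio tends to $\frac34$. Two improvements are possible: make $\rho/\alpha$ small, and let $t$ grow, since the second summand decreases in $t$. Both ask that $q$, too, be released and be made to grow with $r$, as $x$ was in passing from Example~\ref{ex:first} to Theorem~\ref{thm:A}.

The relations $(-y)q=x^2-r$ and $xs=q^3+r^2$ have the same shape: in the list $-y,x,q,s$, the product of the two neighbors of a term is a power of the term plus or minus a power of $r$. The list can be continued. Modulo $q$ the two relations say $x^2\equiv r$ and $xs\equiv r^2$. Squaring the second and inserting the first gives $r(s^2-r^3)\equiv0$. Now $r=xyz+(x^2-y^3)$ is irreducible, being linear in $z$ with coprime coefficients, and it does not divide $q$. So $q$ divides $s^2-r^3$, and the quotient is the next term. The general step is the same, and it dictates the following exponents and signs. Let $e_n=2$ for $n$ even and $e_n=3$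 for $n$ odd, and for $n\ge2$ put
\[
k_0=1,\ \ k_1=2,\ \ k_n=e_nk_{n-1}-k_{n-2};\qquad \eta_0=-1,\ \ \eta_1=1,\ \ \eta_n=\eta_{n-2}\,\eta_{n-1}^{\,e_n}.
\]
Thus $\eta_n=\pm1$, $k_2=3$, $k_3=7$. Two properties of $(k_n)$ will be used.
\begin{itemize}
\item[(a)] $(k_n)$ is a strictly increasing sequence of positive integers. Indeed, by induction $k_n-k_{n-1}=(e_n-1)k_{n-1}-k_{n-2}\ge k_{n-1}-k_{n-2}\ge1$.
\item[(b)] $e_n\nmid k_n$. This holds for $n=0,1$, and $k_n\equiv-k_{n-2}$ modulo $e_n=e_{n-2}$.
\end{itemize}

\begin{lemma}\label{lem:seq}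
Put $a_{-1}=-y$, $a_0=x$, $a_1=q$, $a_2=s$. There are $a_3,a_4,\ldots\in B$ such that
\[
(E_n)\qquad a_{n-1}a_{n+1}=a_n^{e_n}+\eta_nr^{k_n}\qquad(n\ge0),
\]
and $r\nmid a_n$ for all $n\ge0$. In particular $a_n\ne0$. For $n\ge0$ the elements $a_n,a_{n+1},r$ are algebraically independent over $k$, and $a_n$ is not constant.
\end{lemma}

\begin{proof}
The relations $(E_0)$ and $(E_1)$ are in \eqref{eq:rel}, and $r\nmid a_0,a_1$ by degree. Whenever $(E_n)$ holds, $r\mid a_{n+1}$ implies $r\mid a_n^{e_n}$ and hence $r\mid a_n$. So the property $r\nmid a_n$ passes to each new term.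

Let $n\ge2$ and suppose that $a_0,\dots,a_n$ are constructed. Modulo $a_{n-1}$, the relations $(E_{n-1})$ and $(E_{n-2})$ give, with $e_{n-2}=e_n$,
\[
a_{n-2}a_n\equiv\eta_{n-1}r^{k_{n-1}},\qquad a_{n-2}^{e_n}\equiv-\eta_{n-2}r^{k_{n-2}} .
\]
Raise the first congruence to the power $e_n$, insert the second, and use $e_nk_{n-1}=k_{n-2}+k_n$. This gives $-\eta_{n-2}r^{k_{n-2}}a_n^{e_n}\equiv\eta_{n-1}^{e_n}r^{k_{n-2}+k_n}$. Multiplying by $-\eta_{n-2}$ we get $r^{k_{n-2}}(a_n^{e_n}+\eta_nr^{k_n})\equiv0$. Since $r$ is prime and $r\nmid a_{n-1}$, the polynomial $a_{n-1}$ divides $a_n^{e_n}+\eta_nr^{k_n}$. Let $a_{n+1}$ be the quotient.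

Finally, $k(a_0,a_1,r)=k(x,y,z)$ by Example~\ref{ex:first}, and $(E_n)$ shows that $a_{n-1}\in k(a_n,a_{n+1},r)$. By induction $k(a_n,a_{n+1},r)=k(x,y,z)$, which has transcendence degree $3$.
\end{proof}

We want to apply Lemma~\ref{lem:shift} to $(a_n,a_{n+1})$. There are no explicit formulas for $x,y,z$ any more, so both hypotheses need a structural proof. For $\Delta(B)\subset B$ we identify $\Delta$ with a Jacobian derivation, which preserves $B$ by construction.

\begin{lemma}\label{lem:jac}
$[a_n,a_{n+1},r]=-a_na_{n+1}$ for all $n\ge0$.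
\end{lemma}

\begin{proof}
For $n=0$ we have $q_y=-2y$, $q_z=x$, $r_y=xz-3y^2=q-2y^2$, $r_z=xy$, so $[x,q,r]=q_yr_z-q_zr_y=-2xy^2-x(q-2y^2)=-xq$. For $n\ge1$ apply the derivation $[\,\cdot\,,a_n,r]$ to $(E_n)$. It kills the right side, so $a_{n-1}[a_{n+1},a_n,r]+a_{n+1}[a_{n-1},a_n,r]=0$. By induction $a_{n-1}[a_n,a_{n+1},r]=-a_{n+1}a_{n-1}a_n$, and we divide by $a_{n-1}\neq0$.
\end{proof}

\section{The Laurent property}\label{sec:laurent}

Let $L_n=k[a_n^{\pm1},a_{n+1}^{\pm1},r]$. The other hypothesis of Lemma~\ref{lem:shift} is the main technical point.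

\begin{proposition}\label{prop:laurent}
$B\subset L_n$ for all $n\ge0$.
\end{proposition}

The step from $n=0$ to $n=1$ shows the difficulty. In $L_0$ we have $z=(q+y^2)/x$, and $1/x=s/(q^3+r^2)$ does not lie in $L_1$. The third identity in \eqref{eq:rel} shows that the denominator $q^3+r^2$ cancels. In general, passing from $L_{n-1}$ to $L_n$ can only create the denominator $\varphi=a_n^{e_n}+\eta_nr^{k_n}=a_{n-1}a_{n+1}$. We show that $\varphi$ is prime in $L_n$, and that divisibility by $\varphi$ in $L_n$ is detected by the order of vanishing along a prime factor $\pi$ of $a_{n-1}$ in $B$. A polynomial has no pole along $\pi$, so it has none along $\varphi$.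

\begin{proof}
The case $n=0$ is in Example~\ref{ex:first}. Let $n\ge1$ and assume $B\subset L_{n-1}$. Write $e=e_n$, $\kappa=k_n$, $\eta=\eta_n$, and $A=k[a_n^{\pm1},a_{n+1}^{\pm1}]$. By Lemma~\ref{lem:seq}, $L_n=A[r]$ is a polynomial ring over a Laurent polynomial ring. Since $a_{n-1}=\varphi/a_{n+1}$, we have $B\subset L_{n-1}\subset L_n[1/\varphi]$.

\emph{Step 1: $\varphi$ is prime in $L_n$.} The polynomial $V^e+\eta r^\kappa\in k(r)[V]$ has no root $w\in k(r)$, for comparing orders of vanishing at $r=0$ in $w^e=-\eta r^\kappa$ would give $e\mid\kappa$, against property (b). Having degree $2$ or $3$, it is irreducible over $k(r)$. It is monic in $V$, so by Gauss's lemma it is irreducible, hence prime, in $k[r,V]$. It stays prime in $k[r,V,W]$, and it divides no monomial $V^iW^j$, so it stays prime after $V$ and $W$ are inverted. Take $V=a_n$ and $W=a_{n+1}$.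

\emph{Step 2: the prime $\pi$.} Let $\pi$ be a prime factor in $B$ of the nonconstant polynomial $a_{n-1}$. Then $\pi\nmid r$, since otherwise $\pi$ is associate to $r$ and $r\mid a_{n-1}$. Also $\pi\nmid a_n$, since otherwise $(E_n)$ gives $\pi\mid r^\kappa$. We claim that the images $u,w$ of $a_n,a_{n+1}$ in the domain $\bar B=B/\pi B$ are algebraically independent over $k$.

We detect independence with derivations of $\bar B$. Let $\delta$ be a derivation of $B$ with $\delta a_{n-1}=0$, and write $a_{n-1}=\pi^ma'$ with $m\ge1$ and $\pi\nmid a'$. Then $0=m\pi^{m-1}a'\,\delta\pi+\pi^m\delta a'$, so $ma'\,\delta\pi=-\pi\,\delta a'$. As $m\ne0$ in $k$, we get $\pi\mid\delta\pi$. Hence $\delta(\pi B)\subset\pi B$, and $\delta$ induces a derivation of $\bar B$. This applies to $\delta_1=[a_{n-1},a_n,\cdot\,]$ and $\delta_2=[a_{n-1},a_{n+1},\cdot\,]$. Let $J=[a_{n-1},a_n,a_{n+1}]$. Applying $\delta_1$ to $(E_n)$ and using Lemma~\ref{lem:jac},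
\[
a_{n-1}J=\eta\kappa r^{\kappa-1}[a_{n-1},a_n,r]=-\eta\kappa r^{\kappa-1}a_{n-1}a_n .
\]
So $J=-\eta\kappa r^{\kappa-1}a_n$, and its image $\bar J$ in $\bar B$ is nonzero, because $\kappa\neq0$ in $k$ and $\pi\nmid r,a_n$. In $\bar B$ we have $\delta_1u=0$, $\delta_1w=\bar J$, $\delta_2u=-\bar J$, $\delta_2w=0$. Suppose that $P(u,w)=0$ for a nonzero $P\in k[U,W]$, chosen of least degree. Applying $\delta_1$ and $\delta_2$ gives $P_W(u,w)\bar J=0$ and $P_U(u,w)\bar J=0$, so $P_W(u,w)=P_U(u,w)=0$. By minimality $P_U=P_W=0$, so $P$ is a nonzero constant in characteristic zero, which is absurd. This proves the claim.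

\emph{Step 3: $\pi$ detects $\varphi$.} Let $v$ be the $\pi$-adic valuation of $k(x,y,z)$: $v(c)$ is the exponent of $\pi$ in the factorization of $c\neq0$, and $v(0)=\infty$. It satisfies $v(cc')=v(c)+v(c')$, $v(c+c')\ge\min(v(c),v(c'))$, and $v\ge0$ on $B$. By Step 2, $v=0$ on the nonzero elements of $k[a_n,a_{n+1}]$, hence on $S=A\setminus\{0\}$. Since $v(r)\geq0$, we have $v\ge0$ on $L_n$, and $\mathfrak p=\{c\in L_n:v(c)>0\}$ is a prime ideal disjoint from $S$. It contains $\varphi$, because $v(\varphi)=v(a_{n-1})+v(a_{n+1})=m>0$. So $\varphi L_n\subset\mathfrak p$ are two nonzero prime ideals disjoint from $S$. The primes of $L_n$ disjoint from $S$ correspond bijectively, preserving inclusions, to the primes of $S^{-1}L_n=k(a_n,a_{n+1})[r]$. This ring is a principal ideal domain, whose nonzero primes are maximal. Hence $\mathfrak p=\varphi L_n$.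

\emph{Step 4: no pole.} Let $0\ne b\in B$ and write $b=c/\varphi^N$ with $c\in L_n$ and $N\ge0$ minimal. If $N>0$, then $c\notin\varphi L_n=\mathfrak p$, so $v(c)=0$ and $v(b)=-Nm<0$, which contradicts $b\in B$. Hence $N=0$ and $b\in L_n$.
\end{proof}

Step 1 is what allows a single valuation to suffice. If $\varphi$ had several prime factors in $L_n$, then $\mathfrak p$ would be generated by one of them, and $v$ would not see a pole along another.

\begin{corollary}\label{cor:aut}
Let $n\ge0$ and $T\in k[a_n,a_{n+1}]$. The derivation $\Delta_n=-[a_n,a_{n+1},\cdot\,]$ of $B$ is locally nilpotent, and $\exp(T\Delta_n)$ is an automorphism of $B$ that fixes $a_n,a_{n+1}$ and sends $r$ to $r+a_na_{n+1}T$.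
\end{corollary}

\begin{proof}
The derivation $\Delta_n$ kills $a_n$ and $a_{n+1}$ and sends $r$ to $a_na_{n+1}$ by Lemma~\ref{lem:jac}. So its extension to $L_n$ is $a_na_{n+1}\,\partial/\partial r$, and this preserves $B$. Apply Lemma~\ref{lem:shift} with Proposition~\ref{prop:laurent}.
\end{proof}

The cases $n=0$ and $n=1$ are the derivations of Example~\ref{ex:first} and Theorem~\ref{thm:A}.

\section{Degrees along the sequence: proof of Theorem~\ref{thm:B}(2)}\label{sec:limit}

Fix $n\ge1$. For $j\ge1$ let $\sigma_j$ be the automorphism of Corollary~\ref{cor:aut} with $T=(a_na_{n+1})^j$, so $\sigma_j(r)=r+(a_na_{n+1})^{j+1}$. Since $d=\deg(a_na_{n+1})\ge2$, we have $\rho=\deg\sigma_j(r)=(j+1)d$, which tends to infinity with $j$. To apply Lemma~\ref{lem:deg} we need the degrees of $X=\sigma_j(a_0)$ and $Q=\sigma_j(a_1)$, and we reach them by descending from the fixed terms $a_{n+1},a_n$ through $(E_n),\dots,(E_1)$. The power of $r$ matters only at the first step; afterwards the power of $a_i$ wins. Accordingly, define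
\[
\xi_{n+1}=\xi_n=0,\qquad \xi_{n-1}=k_n,\qquad \xi_{i-1}=e_i\xi_i-\xi_{i+1}\quad(1\le i\le n-1).
\]
We have $\xi_{n-1}-\xi_n=k_n>0$, and $\xi_{i-1}-\xi_i=(e_i-1)\xi_i-\xi_{i+1}\ge\xi_i-\xi_{i+1}$ as long as $\xi_i\ge0$. By descending induction,
\begin{equation}\label{eq:mono}
0=\xi_n<k_n=\xi_{n-1}<\xi_{n-2}<\dots<\xi_0 .
\end{equation}
Below, $O(1)$ denotes a quantity bounded independently of $j$, with $n$ fixed.

\begin{lemma}\label{lem:xi}
$\deg\sigma_j(a_i)=\xi_i\rho+O(1)$ for $0\le i\le n+1$.
\end{lemma}

\begin{proof}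
For $i=n,n+1$ the polynomial is fixed. Apply $\sigma_j$ to $(E_i)$ for $i=n,n-1,\dots,1$:
\[
\sigma_j(a_{i-1})\,\sigma_j(a_{i+1})=\sigma_j(a_i)^{e_i}+\eta_i\,\sigma_j(r)^{k_i}.
\]
For $i=n$ the terms on the right have degrees $O(1)$ and $k_n\rho$, so $\deg\sigma_j(a_{n-1})=k_n\rho+O(1)$. For $1\le i\le n-1$ they have degrees $e_i\xi_i\rho+O(1)$ and $k_i\rho$, and $e_i\xi_i>\xi_i\ge k_n>k_i$ by \eqref{eq:mono} and property (a). So the first term dominates for large $j$, and $\deg\sigma_j(a_{i-1})=(e_i\xi_i-\xi_{i+1})\rho+O(1)$.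
\end{proof}

Thus $\alpha=\xi_0\rho+O(1)$ and $\beta=\xi_1\rho+O(1)$. We have $2\xi_0\ge2k_n>1$. We also have $\xi_0>2\xi_1$: for $n=1$ because $\xi_0=2$ and $\xi_1=0$, and for $n\ge2$ because $\xi_0=3\xi_1-\xi_2$ with $\xi_2<\xi_1$. Hence $2\xi_0>3\xi_1$, and the hypotheses of Lemma~\ref{lem:deg} hold for large $j$. So $(\sigma_j(f_0),\sigma_j(g_0))$ is admissible for large $j$, and
\begin{equation}\label{eq:cn}
\lim_{j\to\infty}\frac{\deg(f^3+g^2)}{\deg f}=c_n:=\frac{1+4\xi_0-3\xi_1}{2(3\xi_0-2\xi_1)} .
\end{equation}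
For $n=1$, $(\xi_0,\xi_1)=(2,0)$ and $c_1=\frac9{12}=\frac34$. For $n=2$, $\xi_1=k_2=3$, $\xi_0=9$ and $c_2=\frac{28}{42}=\frac23$. For $n=3$, $\xi_2=k_3=7$, $\xi_1=14$, $\xi_0=35$ and $c_3=\frac{99}{154}=\frac9{14}$.

It remains to let $n\to\infty$. Write $\xi_i^{(n)}$ for $\xi_i$ and $t_n=\xi_1^{(n)}/\xi_0^{(n)}$, so $t_1=0$ and $t_2=\frac13$. Since $e_{i+2}=e_i$, the numbers $\xi^{(n+2)}_{i+2}$ and $\xi^{(n)}_i$ $(0\le i\le n)$ obey the same recurrence, with starting values $(0,k_{n+2})$ and $(0,k_n)$. They are therefore proportional, and $\xi^{(n+2)}_3/\xi^{(n+2)}_2=t_n$. The two remaining steps for $n+2$ are $\xi_1=2\xi_2-\xi_3$ and $\xi_0=3\xi_1-\xi_2$. They give $\xi_2/\xi_1=1/(2-t_n)$ and then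
\[
t_{n+2}=\Psi(t_n),\qquad \Psi(t)=\frac1{3-\frac1{2-t}}=\frac{2-t}{5-3t}.
\]
On $[0,1]$ the function $\Psi$ is continuous and increasing, as $\Psi'(t)=(5-3t)^{-2}$, and
\[
\Psi(t)-t=\frac{3t^2-6t+2}{5-3t}.
\]
The roots of the numerator are $1\pm\frac1{\sqrt3}$. So $t^*=1-\frac1{\sqrt3}$ is the only fixed point of $\Psi$ in $[0,1]$, and $t<\Psi(t)<\Psi(t^*)=t^*$ for $0\le t<t^*$. Both $t_1=0$ and $t_2=\frac13$ lie in $[0,t^*)$, the latter because $\sqrt3>\frac32$. Hence the sequences $(t_{2m+1})$ and $(t_{2m})$ increase and are bounded by $t^*$, and their limits are fixed points of $\Psi$. Thus $t_n\to t^*$.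

Dividing numerator and denominator of \eqref{eq:cn} by $\xi_0$ puts $c_n$ in the form \eqref{eq:ratio}, with $1/\xi_0^{(n)}$ for $\rho/\alpha$ and $t_n$ for $t$. Since $\xi^{(n)}_0\ge k_n\to\infty$, the first summand tends to $0$. From $3-2t^*=(2+\sqrt3)/\sqrt3$ we get $1/(3-2t^*)=\sqrt3\,(2-\sqrt3)=2\sqrt3-3$, and
\[
\lim_{n\to\infty}c_n=\frac34-\frac{2\sqrt3-3}4=\frac{3-\sqrt3}2 .
\]
Given $\varepsilon>0$, choose $n$ with $c_n<\frac{3-\sqrt3}2+\varepsilon$, and then $j$ so large that the pair is admissible and the ratio in \eqref{eq:cn} is below the same bound. This proves Theorem~\ref{thm:B}(2). \qed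

\begin{thebibliography}{9}
\bibitem{Kuroda} Shigeru Kuroda, \emph{Automorphisms of a polynomial ring which admit reductions of type I}, arXiv:0708.2120 (2007).
\end{thebibliography}
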